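\title{The algebraic entropy of cluster maps from quivers of period 1}

\begin{abstract}
A quiver on $N$ vertices that is mutation-periodic with period 1 gives a recurrence $x_{n+N}x_n=M_++M_-$, where $M_\pm$ are monomials in $x_{n+1},\dots,x_{n+N-1}$, and hence a birational map of affine $N$-space. We prove a conjecture of Fordy and Hone: the algebraic entropy of this map is the logarithm of the largest modulus of a root of two explicit polynomials $P_+$ and $P_-$, and it is positive exactly when one of the two monomials has degree at least $3$. Degrees are controlled by a max-plus recurrence. The upper bound comes from adding one frozen variable: by the Laurent phenomenon the solution of the max-plus recurrence is subadditive in its initial data, and this reduces the bound to two directions in which the recurrence is solved explicitly. We also bound the degrees up to constant or polynomial factors and find a gap above entropy zero.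
\end{abstract}

\section{The recurrence, its degrees and the main results}\label{sec:intro}

Fix $N\ge2$ and integers $a_1,\dots,a_{N-1}$ that are \emph{palindromic}: $a_j=a_{N-j}$ for $1\le j\le N-1$. Write $[x]_+=\max(x,0)$, and put $a_j^+=[a_j]_+$ and $a_j^-=[-a_j]_+$, so that $a_j=a_j^+-a_j^-$. Let $x_1,\dots,x_N$ be indeterminates and define $x_{N+1},x_{N+2},\dots$ in $\mathbb{Q}(x_1,\dots,x_N)$ by
\begin{equation}\label{eq:rec}
x_{n+N}\,x_n=\prod_{j=1}^{N-1}x_{n+j}^{a_j^+}+\prod_{j=1}^{N-1}x_{n+j}^{a_j^-}\qquad(n\ge1).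
\end{equation}
One step of the recurrence is the map $\varphi\colon(x_1,\dots,x_N)\mapsto(x_2,\dots,x_{N+1})$ of affine $N$-space, and $\varphi^n=(x_{n+1},\dots,x_{n+N})$. The map is birational because \eqref{eq:rec} can also be solved for $x_n$. These are the recurrences produced by cluster mutation of a quiver that is mutation-periodic with period 1 in the sense of Fordy and Marsh: the $a_j=b_{1,j+1}$ are the entries of the first row of its skew-symmetric matrix $B$. Section~\ref{sec:mutation} recalls the definitions and shows that such matrices correspond exactly to palindromic tuples.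

The degree of a rational function $p/q$ in lowest terms is $\max(\deg p,\deg q)$, and the degree of a rational map is the largest degree of its components. Put $d_n=\deg\varphi^n$; since $\varphi^n$ is birational, its components are not constant and $d_n\ge1$. The \emph{algebraic entropy} of $\varphi$ is
\[
\mathcal{E}=\lim_{n\to\infty}\frac1n\log d_n ,
\]
the exponential growth rate of the degrees of the iterates after all cancellations. (Bringing the components of $\varphi^n$ to a common denominator shows that the degree of the induced map of projective space lies between $d_n$ and $Nd_n$, so it has the same growth rate.)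

To guess $\mathcal{E}$, substitute $x_i=\xi_it^{u_i}$ with positive numbers $\xi_i$ and let $t\to+\infty$. No subtraction occurs in \eqref{eq:rec}, so $x_n$ grows like $t^{T_n}$, where $T_n=u_n$ for $n\le N$ and
\begin{equation}\label{eq:maxplus}
T_{n+N}+T_n=\max\Big(\sum_{j=1}^{N-1}a_j^+T_{n+j},\ \sum_{j=1}^{N-1}a_j^-T_{n+j}\Big)\qquad(n\ge1).
\end{equation}
We call the two arguments of the maximum the \emph{plus branch} and the \emph{minus branch}. If the maximum were always attained on the same branch, $T_n$ would obey a linear recurrence with characteristic polynomial $P_+$ or $P_-$, where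
\[
P_\pm(s)=1+s^N-Q_\pm(s),\qquad Q_\pm(s)=\sum_{j=1}^{N-1}a_j^\pm s^j .
\]
Let $S_\pm=Q_\pm(1)$ be the degrees of the two monomials in \eqref{eq:rec}, let $\mu_\pm$ be the largest modulus of a root of $P_\pm$, and let $\mu=\max(\mu_+,\mu_-)$. Thus $\mu=|\lambda_{\max}|$ for a root $\lambda_{\max}$ of largest magnitude among all roots of $P_+$ and $P_-$.

Take $N=2$ and $a_1=b\ge1$, so that $x_{n+2}x_n=x_{n+1}^b+1$, $T_{n+2}=b[T_{n+1}]_+-T_n$ and $P_+=s^2-bs+1$. The choice $u=(-1,0)$ records the power of $x_1$ in the denominator of $x_n$. It gives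
\[
\begin{array}{ll}
b=1:&-1,0,1,1,0,-1,0,\dots\\
b=2:&-1,0,1,2,3,4,5,\dots\\
b=3:&-1,0,1,3,8,21,55,\dots
\end{array}
\]
The growth is bounded, linear and exponential, in agreement with the roots of $P_+$: primitive sixth roots of unity, a double root at $1$, and $(3\pm\sqrt5)/2$. In general $P_\pm(1)=2-S_\pm$, so $S_\pm\ge3$ forces a real root larger than $1$. One is led to guess that $\mathcal{E}=\log\mu$ and that the threshold for positive entropy is $3$. This is the conjecture posed by Fordy and Hone \cite{FH}, and our first theorem proves it.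

\begin{theorem}\label{thm:entropy}
The limit $\mathcal{E}=\lim\frac1n\log d_n$ exists and equals $\log\mu=\log|\lambda_{\max}|$. It is positive if and only if $\max(S_+,S_-)\ge3$.
\end{theorem}

The proof gives finer information.

\begin{theorem}\label{thm:fine}
\begin{enumerate}
\item[(1)] If $\mu>1$ and $\mu_+\ne\mu_-$, then $c\mu^n\le d_n\le C\mu^n$ for constants $c,C>0$. If $\mu_+=\mu_->1$, then $c\mu^n\le d_n\le Cn\mu^n$ for $n\ge1$.
\item[(2)] If $\max(S_+,S_-)\le2$, then $d_n=O(n^3)$. If moreover $\min(S_+,S_-)\le1$, then $d_n=O(n)$. If $\max(S_+,S_-)\le1$, then $\varphi$ is periodic.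
\item[(3)] If $\mathcal{E}>0$, then $\mu$ itself is a root of $P_+$ or $P_-$, and $\mathcal{E}\ge\frac2N\log\frac{3+\sqrt5}2$. Equality holds if and only if $N$ is even, $|a_{N/2}|=3$, no other $a_j$ has the same sign as $a_{N/2}$, and the sum $S_\pm$ of the sign opposite to that of $a_{N/2}$ is at most $2$.
\end{enumerate}
\end{theorem}

The factor $n$ for $\mu_+=\mu_->1$ and the exponent $3$ for $S_+=S_-=2$ are upper bounds only; we do not claim that they are sharp.

The lower bound $d_n\ge c\mu^n$ is short, because a maximum dominates each of its arguments (Section~\ref{sec:lower}). The upper bound meets two obstacles. First, \eqref{eq:maxplus} is not monotone: $T_n$ enters $T_{n+N}$ with a minus sign, so upper bounds on earlier terms do not propagate. Second, a solution can switch between the branches. It does so for $b=1$ above, where the period is $5$ while the linear recurrence has period $6$. Alternating between two linear maps can produce faster growth than either map alone: $\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$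 and $\left(\begin{smallmatrix}1&0\\1&1\end{smallmatrix}\right)$ have spectral radius $1$, and their product $\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$ has spectral radius $(3+\sqrt5)/2$. We avoid following the switches. Since $x_n$ is a Laurent polynomial, $T_n$ is a subadditive function of $u$, so it suffices to write $u$ as a sum of directions in which the switching is known. Such directions are too few in $\mathbb{R}^N$, but after adding one frozen variable two of them always suffice. Sections~\ref{sec:mutation} and~\ref{sec:weights} set this up, Section~\ref{sec:example} carries it out by hand for $N=2$, $b=3$, and Sections~\ref{sec:roots}--\ref{sec:proofs} give the general proof.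

\section{Mutation, period 1 and the Laurent phenomenon}\label{sec:mutation}

A skew-symmetric integer matrix $B=(b_{ij})_{1\le i,j\le N}$ encodes a quiver on the vertices $1,\dots,N$, with $b_{ij}$ arrows from $i$ to $j$ when $b_{ij}>0$. A \emph{seed with one frozen variable} $z$ consists of a \emph{cluster} $(y_1,\dots,y_N)$ such that $y_1,\dots,y_N,z$ are algebraically independent, a skew-symmetric integer matrix $B$, and a \emph{frozen row} $c=(c_1,\dots,c_N)\in\mathbb{Z}^N$. \emph{Mutation at $k$} replaces $y_k$ by the element $y_k'$ defined by the exchange relation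
\[
y_k'\,y_k=z^{[c_k]_+}\prod_{i}y_i^{[b_{ik}]_+}+z^{[-c_k]_+}\prod_iy_i^{[-b_{ik}]_+},
\]
keeps the other $y_i$ and $z$, and replaces $B$ and $c$ by
\begin{align*}
b'_{ij}&=\begin{cases}-b_{ij}&\text{if }i=k\text{ or }j=k,\\ b_{ij}+\frac12\big(|b_{ik}|b_{kj}+b_{ik}|b_{kj}|\big)&\text{otherwise,}\end{cases}\\
c'_j&=\begin{cases}-c_k&\text{if }j=k,\\ c_j+\frac12\big(|c_k|b_{kj}+c_k|b_{kj}|\big)&\text{otherwise.}\end{cases}
\end{align*}
Thus $c$ transforms as an additional row of $B$, and $B'$ does not depend on $c$. Deleting $z$ and $c$ gives seeds without frozen variable.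

\begin{theorem}[Laurent phenomenon, {\cite[Theorem 3.1]{FZ}}]\label{thm:laurent}
Every variable obtained from a seed by a sequence of mutations is a Laurent polynomial in $y_1,\dots,y_N$ with coefficients in $\mathbb{Z}[z^{\pm1}]$, or in $\mathbb{Z}$ if there is no frozen variable.
\end{theorem}

The matrix $B$ has \emph{period 1} if mutating it at $1$ and relabeling the vertices $2,\dots,N,1$ as $1,\dots,N$ gives $B$ again.

\begin{lemma}\label{lem:period}
Let $a_1,\dots,a_{N-1}$ be integers. A skew-symmetric integer matrix $B$ of period 1 with $b_{1,j+1}=a_j$ for all $j$ exists if and only if the $a_j$ are palindromic, and it is then unique.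
\end{lemma}

\begin{proof}
Put $\eta(x,y)=\frac12(x|y|-|x|y)$; it is an integer for integers $x,y$, and $\eta(y,x)=-\eta(x,y)$. Since $b_{i+1,1}=-a_i$, the mutated and relabeled matrix has entries $b_{i+1,j+1}-\eta(a_i,a_j)$ in position $(i,j)$ for $i,j\le N-1$, and $a_i$ in position $(i,N)$; it is skew-symmetric. So $B$ has period 1 if and only if
\[
b_{i+1,j+1}=b_{ij}+\eta(a_i,a_j)\quad(1\le i<j\le N-1),\qquad b_{iN}=a_i\quad(1\le i\le N-1).
\]
The first condition determines $B$ from its first row, along diagonals, and gives $b_{rN}=a_{N-r}+\sum_{i=1}^{r-1}\eta(a_i,a_{N-r+i})$. Hence $B$ exists if and only if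
\begin{equation}\label{eq:periodcond}
a_r=a_{N-r}+\sum_{i=1}^{r-1}\eta(a_i,a_{N-(r-i)})\qquad(1\le r\le N-1).
\end{equation}
If $a_{N-k}=a_k$ for all $k<r$, the sum equals $\sum_{i=1}^{r-1}\eta(a_i,a_{r-i})$, which changes sign under $i\mapsto r-i$ and so vanishes. Therefore palindromic tuples satisfy \eqref{eq:periodcond}, and \eqref{eq:periodcond} implies $a_r=a_{N-r}$ by induction on $r$.
\end{proof}

From now on $B$ is the matrix of period 1 with first row given by our palindromic tuple. Choose a frozen row $c^{(1)}$, start from the seed with cluster $(x_1,\dots,x_N)$, and repeatedly mutate at the first vertex and relabel. Every seed has the matrix $B$. The $n$-th seed has a cluster $(\tilde x_n,\dots,\tilde x_{n+N-1})$, with $\tilde x_i=x_i$ for $i\le N$, and a frozen row $c^{(n)}$. Put $\gamma_n=c^{(n)}_1$. If $\gamma_n\ge0$, then, because $b_{j+1,1}=-a_j$, the exchange relation reads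
\begin{equation}\label{eq:frozenrec}
\tilde x_{n+N}\,\tilde x_n=\prod_{j=1}^{N-1}\tilde x_{n+j}^{\,a_j^+}+z^{\gamma_n}\prod_{j=1}^{N-1}\tilde x_{n+j}^{\,a_j^-},
\end{equation}
and, because $\frac12(a_j+|a_j|)=a_j^+$, the frozen row evolves by
\begin{equation}\label{eq:row}
c^{(n+1)}_j=c^{(n)}_{j+1}+a_j^+\gamma_n\quad(1\le j\le N-1),\qquad c^{(n+1)}_N=-\gamma_n .
\end{equation}
Without frozen variable the exchange relation is \eqref{eq:rec}. By Theorem~\ref{thm:laurent}, each $x_n$ is a Laurent polynomial in $x_1,\dots,x_N$, and each $\tilde x_n$ is a Laurent polynomial in $x_1,\dots,x_N,z$. The exponents $\gamma_n$ cannot be chosen freely: only those generated by \eqref{eq:row} come with this guarantee.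

\section{Weights and the max-plus recurrence}\label{sec:weights}

Let $X=(X_1,\dots,X_r)$ be variables and $w\in\mathbb{R}^r$. For a nonzero polynomial $p$ let $\nu_w(p)$ be the maximum of $w\cdot k$ over the monomials $X^k$ that occur in $p$. The terms of $p$ that attain the maximum form a nonzero polynomial $p_w$. In a product $pq$ no term has weight above $\nu_w(p)+\nu_w(q)$, and the terms of this weight add up to $p_wq_w\ne0$. Hence $\nu_w(pq)=\nu_w(p)+\nu_w(q)$, and $\nu_w(p/q)=\nu_w(p)-\nu_w(q)$ is well defined on nonzero rational functions. A rational function is \emph{subtraction-free} if it is a quotient of two nonzero polynomials with nonnegative coefficients. Sums, products and quotients of such functions are subtraction-free, so all $x_n$ and $\tilde x_n$ are.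

\begin{lemma}\label{lem:weight}
Let $f,g$ be nonzero rational functions.
\begin{enumerate}
\item[(a)] $\nu_w(fg)=\nu_w(f)+\nu_w(g)$.
\item[(b)] If $f,g$ are subtraction-free, then $\nu_w(f+g)=\max(\nu_w(f),\nu_w(g))$.
\item[(c)] If $f$ is a Laurent polynomial, then $\nu_w(f)$ is the maximum of $w\cdot k$ over the exponents $k\in\mathbb{Z}^r$ that occur in $f$. Consequently $\nu_{w+w'}(f)\le\nu_w(f)+\nu_{w'}(f)$, and $\nu_{tw}(f)=t\,\nu_w(f)$ for $t\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) follows from the case of polynomials. For (b), write $f=p/q$ and $g=p'/q'$ with nonnegative coefficients. Then $f+g=(pq'+p'q)/(qq')$, and the monomials of $pq'+p'q$ are those of $pq'$ together with those of $p'q$, since nothing cancels. So $\nu_w(pq'+p'q)=\max(\nu_w(pq'),\nu_w(p'q))$; subtract $\nu_w(qq')$. For (c), write $f=p/X^m$ with $p$ a polynomial: the exponents of $f$ are those of $p$ minus $m$, and $\nu_w(f)=\nu_w(p)-w\cdot m$. A maximum of finitely many linear functions of $w$ is subadditive and positively homogeneous.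
\end{proof}

Subadditivity is where the Laurent property matters. For $f=1/(X_1+X_2)$, $w=(1,0)$, $w'=(0,1)$ we have $\nu_{w+w'}(f)=-1$ but $\nu_w(f)+\nu_{w'}(f)=-2$.

For $u\in\mathbb{R}^N$ put $T_n(u)=\nu_u(x_n)$. Applying (a) and (b) to \eqref{eq:rec} shows that $T_n(u)$ is the solution of \eqref{eq:maxplus} with $T_n(u)=u_n$ for $n\le N$. The next lemma shows that $N+1$ directions control the degree. Let $\mathbf{1}=(1,\dots,1)$ and let $e_1,\dots,e_N$ be the standard basis of $\mathbb{R}^N$.

\begin{lemma}\label{lem:degree}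
For all $k\ge1$,
\[
|T_k(\mathbf{1})|\le\deg x_k\le[T_k(\mathbf{1})]_++\sum_{i=1}^N[T_k(-e_i)]_+ .
\]
\end{lemma}

\begin{proof}
If $x_k=p/q$ in lowest terms, then $T_k(\mathbf{1})=\deg p-\deg q$, which gives the first inequality. For the second, $x_k$ is a Laurent polynomial, and by Lemma~\ref{lem:weight}(c) the least exponent of $x_i$ in it is $-T_k(-e_i)$. With $t_i=[T_k(-e_i)]_+$, the product $p=x_k\prod_ix_i^{t_i}$ is therefore a polynomial, of degree $\nu_{\mathbf{1}}(p)=T_k(\mathbf{1})+\sum_it_i$. Reducing $p/\prod_ix_i^{t_i}$ to lowest terms can only lower degrees, so $\deg x_k\le\max\big(T_k(\mathbf{1})+\sum_it_i,\sum_it_i\big)$.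
\end{proof}

So the upper bound on $d_n$ needs only \emph{upper} bounds on $T_k(u)$ for finitely many $u$. Let $\sigma$ be the shift on sequences $v=(v_n)_{n\ge1}$: for a polynomial $f(s)=\sum_jf_js^j$ we write $f(\sigma)v_n=\sum_jf_jv_{n+j}$. The two branches of \eqref{eq:maxplus} are $Q_+(\sigma)T_n$ and $Q_-(\sigma)T_n$. Give $z$ the weight $\tau\in\mathbb{R}$ and put $\widetilde T_n(u,\tau)=\nu_{(u,\tau)}(\tilde x_n)$.

\begin{proposition}\label{prop:split}
Suppose that $\gamma_n\ge0$ for all $n$. Then $D_n=\widetilde T_n(u,\tau)$ is the unique solution of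
\begin{equation}\label{eq:tilted}
D_{n+N}+D_n=\max\big(Q_+(\sigma)D_n,\ Q_-(\sigma)D_n+\tau\gamma_n\big)\quad(n\ge1),\qquad D_n=u_n\quad(n\le N).
\end{equation}
Put $H_n=\widetilde T_n(0,1)$. For all $u\in\mathbb{R}^N$, $\tau\ge0$ and $n\ge1$,
\begin{equation}\label{eq:split}
T_n(u)\le\widetilde T_n(u,-\tau)+\tau H_n .
\end{equation}
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:weight}(a),(b) to \eqref{eq:frozenrec}; the recurrence determines $D_{n+N}$ from earlier terms. For $\tau=0$ it is \eqref{eq:maxplus}, so $T_n(u)=\widetilde T_n(u,0)$. Now write $(u,0)=(u,-\tau)+\tau(0,1)$ and apply Lemma~\ref{lem:weight}(c) to the Laurent polynomial $\tilde x_n$.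
\end{proof}

The gain is this. A very negative weight on $z$ penalizes the minus branch, and if $\gamma_n$ grows fast enough the solution stays on the plus branch for all $n$. The price is the term $\tau H_n$, a single sequence that does not depend on $u$.

\section{The method for $x_{n+2}x_n=x_{n+1}^3+1$}\label{sec:example}

Let $N=2$, $a_1=3$. Then $P_+=1-3s+s^2$, $P_-=1+s^2$ and $\mu=(3+\sqrt5)/2$. Call a sequence \emph{linear} if $v_{n+2}=3v_{n+1}-v_n$ for all $n$; linear sequences are $O(\mu^n)$. If $0\le v_m\le v_{m+1}$ for a linear sequence, then $v_{m+2}-v_{m+1}=2v_{m+1}-v_m\ge0$, so the sequence is nonnegative and nondecreasing from index $m$ on.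

The recurrence \eqref{eq:maxplus} is $T_{n+2}+T_n=\max(3T_{n+1},0)$. It stays on the plus branch when $T_n\ge0$ for all $n\ge2$. This holds for $u=\mathbf{1}$, with the linear sequence $1,1,2,5,13,\dots$, and for $u=-e_1$, with $-1,0,1,3,8,\dots$. For $u=-e_2$ the solution $0,-1,0,1,3,8,\dots$ begins on the minus branch and then switches. Here the switch is easy to follow, but we want a bound that does not require following it.

Subadditivity in $u$ alone does not help. Staying on the plus branch requires $u_2\ge0$. Staying on the minus branch means $T_{n+2}=-T_n$ and $T_{n+1}\le0$ for all $n$, which forces $u=0$. So $-e_2$ is not a sum of directions that stay on one branch.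

Now add $z$ with $c^{(1)}=(1,1)$. By \eqref{eq:row}, $(c_1,c_2)\mapsto(c_2+3c_1,-c_1)$, so the frozen rows are $(1,1),(4,-1),(11,-4),(29,-11),\dots$. The sequence $\gamma=1,4,11,29,\dots$ is linear and positive, and \eqref{eq:tilted} is $D_{n+2}+D_n=\max(3D_{n+1},\tau\gamma_n)$.

\emph{The direction $(-e_2,-3)$.} Let $L=0,-1,-3,-8,-21,-55,\dots$ be the linear sequence with initial values $-e_2$. It solves \eqref{eq:tilted} with weight $-3$ on $z$ provided $g_n=3L_{n+1}+3\gamma_n\ge0$. The sequence $g=0,3,9,24,\dots$ is linear with $0\le g_1\le g_2$, so this holds, and $\widetilde T_n(-e_2,-3)=L_n$.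

\emph{The direction $(0,1)$.} We have $H_1=H_2=0$, $H_3=\max(0,1)=1$ and $H_4=\max(3,4)=4$. The sequence $H_n=\gamma_{n-2}$ $(n\ge3)$ continues the solution, since for $n\ge3$
\[
\gamma_n+\gamma_{n-2}=3\gamma_{n-1}\ge\gamma_n .
\]
So $H$ follows the minus branch for $n=1,2$ and the plus branch afterwards.

By \eqref{eq:split}, $T_n(-e_2)\le L_n+3H_n=O(\mu^n)$. For $n=3,4,5,6$ the bound is $0,4,12,32$, against the true values $0,1,3,8$: a constant factor is lost, the growth rate is not. Lemma~\ref{lem:degree} then gives $c\mu^n\le d_n\le C\mu^n$.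

The general proof needs a replacement for the positivity of linear sequences used three times above. It is the nonnegativity of the coefficients of $1/P_\pm$.

\section{The polynomials $P_+$ and $P_-$}\label{sec:roots}

Let $\epsilon\in\{+,-\}$. Palindromicity gives $s^NP_\epsilon(1/s)=P_\epsilon(s)$, so the roots of $P_\epsilon$, with multiplicities, are permuted by $s\mapsto1/s$, and the least modulus of a root is $1/\mu_\epsilon$. We use two textbook facts about power series.

\emph{Pringsheim's theorem.} A power series with nonnegative coefficients and finite radius of convergence $\rho>0$ is singular at $s=\rho$.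

\emph{Growth of coefficients.} Let $A,W$ be polynomials with $W(0)\ne0$. If all roots of $W$ have modulus at least $\rho>0$, and those of modulus $\rho$ have multiplicity at most $k$, where $k\ge1$, then the coefficients of $A/W$ are $O(n^{k-1}\rho^{-n})$. This follows from partial fractions, since the $n$-th coefficient of $(1-s/s_0)^{-m}$ is $\binom{n+m-1}{m-1}s_0^{-n}$.

\begin{lemma}\label{lem:roots}
\begin{enumerate}
\item[(i)] If $S_\epsilon\ge2$, then $1/P_\epsilon(s)$ has nonnegative power series coefficients, and $\mu_\epsilon\ge1$ is itself a root of $P_\epsilon$.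
\item[(ii)] If $S_\epsilon\ge3$, then $\mu_\epsilon>1$. If $S_\epsilon\le2$, then all roots of $P_\epsilon$ have modulus $1$; if $S_\epsilon=2$, they have multiplicity at most $2$.
\item[(iii)] If $S_\epsilon\ge3$, then all roots of modulus $1/\mu_\epsilon$ are simple, and $\mu_\epsilon^{N/2}+\mu_\epsilon^{-N/2}\ge3$, with equality if and only if $Q_\epsilon=3s^{N/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The obstacle to positivity is the term $+s^N$; we absorb it into a product. If $a_j^\epsilon\ge1$ for some $j\ne N/2$, then also $a_{N-j}^\epsilon\ge1$. Otherwise $Q_\epsilon=S_\epsilon s^{N/2}$ with $S_\epsilon\ge2$, and we take $j=N/2$. In both cases $Q_\epsilon=s^j+s^{N-j}+Q'$, where $Q'$ has nonnegative coefficients and no constant term. Then $P_\epsilon=(1-s^j)(1-s^{N-j})-Q'$, and as formal power series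
\[
\frac1{P_\epsilon}=\sum_{k\ge0}\frac{(Q')^k}{\big((1-s^j)(1-s^{N-j})\big)^{k+1}},
\]
where every term has nonnegative coefficients. The radius of convergence is the least modulus $1/\mu_\epsilon$ of a root. By Pringsheim's theorem $P_\epsilon(1/\mu_\epsilon)=0$, and by inversion $P_\epsilon(\mu_\epsilon)=0$. Finally $\mu_\epsilon\ge1/\mu_\epsilon$ gives $\mu_\epsilon\ge1$.

(ii) If $S_\epsilon\ge3$, then $P_\epsilon(0)=1$ and $P_\epsilon(1)=2-S_\epsilon<0$, so there is a root in $(0,1)$ and $1/\mu_\epsilon<1$. If $S_\epsilon=2$, then $Q'=0$ and $P_\epsilon=(1-s^j)(1-s^{N-j})$, a product of two polynomials with simple roots on the unit circle. If $S_\epsilon=1$, the single term $s^j$ of $Q_\epsilon$ has $j=N-j$, so $N=2m$ and $P_\epsilon=1-s^m+s^{2m}$, which divides $1+s^{3m}$. If $S_\epsilon=0$, then $P_\epsilon=1+s^N$.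

(iii) Put $s=e^{-\theta}$ with $\theta>0$. Averaging the terms $j$ and $N-j$ gives
\begin{equation}\label{eq:cosh}
s^{-N/2}P_\epsilon(s)=2\cosh\tfrac{N\theta}2-\sum_ja_j^\epsilon\cosh\big((\tfrac N2-j)\theta\big)=2\cosh\tfrac{N\theta}2\,\big(1-q(\theta)\big),
\end{equation}
where $q(\theta)=\sum_ja_j^\epsilon\cosh((\frac N2-j)\theta)/(2\cosh\frac{N\theta}2)$. For $0\le\alpha<\beta$ the logarithmic derivative of $\cosh\alpha\theta/\cosh\beta\theta$ is $\alpha\tanh\alpha\theta-\beta\tanh\beta\theta<0$. Since $|\frac N2-j|<\frac N2$, we get $q'<0$. The root $\rho=1/\mu_\epsilon<1$ corresponds to $\theta_0=\log\mu_\epsilon>0$, where $1-q$ vanishes with nonzero derivative; so $\rho$ is a simple root. Let $s_0$ be a root of modulus $\rho$ and multiplicity $k$. For $0<t<1$, nonnegativity of the coefficients gives $|1/P_\epsilon(ts_0)|\le1/P_\epsilon(t\rho)=O((1-t)^{-1})$, while the left side is of exact order $(1-t)^{-k}$ as $t\to1$. So $k=1$. Finally \eqref{eq:cosh} at $\theta_0$ gives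
\[
\mu_\epsilon^{N/2}+\mu_\epsilon^{-N/2}=\sum_ja_j^\epsilon\cosh\big((\tfrac N2-j)\theta_0\big)\ge S_\epsilon\ge3 .
\]
Equality requires $S_\epsilon=3$ and $j=N/2$ for every $j$ with $a_j^\epsilon>0$, that is, $Q_\epsilon=3s^{N/2}$; and this suffices.
\end{proof}

By (ii), $\mu>1$ if $\max(S_+,S_-)\ge3$, and $\mu=1$ otherwise. The next lemma translates between recurrences and generating functions; palindromicity makes the same polynomial appear on both sides.

\begin{lemma}\label{lem:genfun}
Let $V(s)=\sum_{n\ge1}v_ns^n$. For $n\ge1$ the coefficient of $s^{n+N}$ in $P_\epsilon V$ is $P_\epsilon(\sigma)v_n=v_{n+N}+v_n-Q_\epsilon(\sigma)v_n$. In particular, if $P_\epsilon(\sigma)v_n=0$ for all $n\ge1$, then $P_\epsilon V$ is a polynomial with terms in degrees $1,\dots,N$ only.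
\end{lemma}

\begin{proof}
The coefficient is $v_{n+N}+v_n-\sum_ja_j^\epsilon v_{n+N-j}$; replace $j$ by $N-j$.
\end{proof}

\section{The lower bound}\label{sec:lower}

From \eqref{eq:maxplus} we keep only the inequality $P_\epsilon(\sigma)T_n\ge0$. An inequality of order $N$ with coefficients of both signs cannot be iterated directly. Dividing $P_\epsilon$ by $s-\mu$ turns it into an inequality of order one with the positive coefficient $\mu$, which can; this is why we need $\mu$ itself to be a root.

\begin{proposition}\label{prop:lower}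
If $\mu>1$, then $d_n\ge c\mu^n$ for some $c>0$.
\end{proposition}

\begin{proof}
Choose $\epsilon$ with $\mu_\epsilon=\mu$. By Lemma~\ref{lem:roots}, $S_\epsilon\ge3$ and $P_\epsilon(\mu)=0$. Write $P_\epsilon(s)=(s-\mu)A(s)$ with $A(s)=\sum_{i=0}^{N-1}\alpha_is^i$ real. Put $D_n=T_n(\mathbf{1})$ and $w_n=A(\sigma)D_n$. Then
\[
w_{n+1}-\mu w_n=P_\epsilon(\sigma)D_n=D_{n+N}+D_n-Q_\epsilon(\sigma)D_n\ge0 .
\]
Since $D_1=\dots=D_N=1$,
\[
w_1=A(1)=\frac{P_\epsilon(1)}{1-\mu}=\frac{S_\epsilon-2}{\mu-1}>0 .
\]
Hence $w_{n+1}\ge w_1\mu^n$. As $w_{n+1}=\sum_i\alpha_iD_{n+1+i}$ involves only $D_{n+1},\dots,D_{n+N}$, Lemma~\ref{lem:degree} gives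
\[
d_n\ge\max_{1\le i\le N}|D_{n+i}|\ge\frac{w_{n+1}}{\sum_i|\alpha_i|}\ge\frac{w_1}{\sum_i|\alpha_i|}\,\mu^n .\qedhere
\]
\end{proof}

\section{The upper bound}\label{sec:upper}

Throughout this section $S_+\ge2$, so that $1/P_+$ has nonnegative coefficients. We take the frozen row $c^{(1)}=(1,\dots,1)$ and put $E(s)=s+s^2+\dots+s^N$.

\subsection{The exponents of the frozen variable}

\begin{lemma}\label{lem:gamma}
$\Gamma(s):=\sum_{n\ge1}\gamma_ns^n=E(s)/P_+(s)$, and $\gamma_n\ge0$ for all $n$.
\end{lemma}

\begin{proof}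
Let $\hat\gamma_n$ be the coefficients of $E/P_+$, with $\hat\gamma_n=0$ for $n\le0$. They are nonnegative by Lemma~\ref{lem:roots}(i), and for $n\ge1$
\begin{equation}\label{eq:gammarec}
\hat\gamma_n=E_n-\hat\gamma_{n-N}+\sum_{j=1}^{N-1}a_j^+\hat\gamma_{n-j},
\end{equation}
where $E_n=1$ for $n\le N$ and $E_n=0$ for $n>N$. We show $\gamma_n=\hat\gamma_n$ by induction. Suppose $\gamma_i=\hat\gamma_i$ for $1\le i<n$. These numbers are nonnegative, so \eqref{eq:row} holds for the first $n-1$ mutations. Follow backwards the entry that is in first position in seed $n$: in seed $i$ it is in position $n-i+1$. With $i_0=\max(1,n-N+1)$ we have $c^{(i+1)}_{n-i}=c^{(i)}_{n-i+1}+a^+_{n-i}\gamma_i$ for $i_0\le i\le n-1$, and summing gives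
\[
\gamma_n=c^{(i_0)}_{n-i_0+1}+\sum_{i=i_0}^{n-1}a^+_{n-i}\gamma_i .
\]
If $n\le N$, the first term is $c^{(1)}_n=1$. If $n>N$, it is $c^{(n-N+1)}_N=-\gamma_{n-N}$. In both cases the right side is that of \eqref{eq:gammarec}.
\end{proof}

So Proposition~\ref{prop:split} applies, and it remains to compute the two terms on the right of \eqref{eq:split}.

\subsection{The direction $(u,-\tau)$}

For $u\in\mathbb{R}^N$ let $L_n=L_n(u)$ be the solution of $P_+(\sigma)L_n=0$ $(n\ge1)$ with $L_n=u_n$ for $n\le N$. The row $(1,\dots,1)$ was chosen so that the numerator $E$ of $\Gamma$ has a positive coefficient in every degree $1,\dots,N$. A multiple of $\gamma$ then dominates every solution of the recurrence $P_+(\sigma)v_n=0$.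

\begin{lemma}\label{lem:A}
For each $u$ there is $\tau=\tau(u)\ge0$ with $\widetilde T_n(u,-\tau)=L_n(u)$ for all $n$.
\end{lemma}

\begin{proof}
The sequence $L$ has the right initial values and satisfies $L_{n+N}+L_n=Q_+(\sigma)L_n$. So it solves \eqref{eq:tilted} with weight $-\tau$ as soon as $Q_+(\sigma)L_n\ge Q_-(\sigma)L_n-\tau\gamma_n$, that is, $h_n+\tau\gamma_n\ge0$ for all $n\ge1$, where $h_n=(Q_+-Q_-)(\sigma)L_n$. Polynomials in $\sigma$ commute, so $P_+(\sigma)h_n=0$, and Lemma~\ref{lem:genfun} gives $P_+\sum_nh_ns^n=\sum_{n=1}^N\ell_ns^n$ for some real $\ell_1,\dots,\ell_N$. Take $\tau=\max_n|\ell_n|$. By Lemma~\ref{lem:gamma},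
\[
\sum_{n\ge1}(h_n+\tau\gamma_n)s^n=\frac1{P_+(s)}\sum_{n=1}^N(\ell_n+\tau)s^n ,
\]
a product of two series with nonnegative coefficients.
\end{proof}

\subsection{The direction $(0,1)$}

The sequence $H$ solves \eqref{eq:tilted} with $u=0$, $\tau=1$. Measure how far $H_{n+N}+H_n$ lies above each branch:
\[
H_{n+N}+H_n=Q_+(\sigma)H_n+F_n=Q_-(\sigma)H_n+\gamma_n+G_n .
\]
The recurrence says exactly that $F_n,G_n\ge0$ and that one of them is zero for each $n$. Since $H_n=0$ for $n\le N$, Lemma~\ref{lem:genfun} turns the two equations into $P_+H(s)=s^NF(s)$ and $P_-H(s)=s^N(\Gamma(s)+G(s))$ for the generating functions. Eliminating $H(s)$ and using $P_+\Gamma=E$ gives $P_-F-P_+G=E$. Conversely, a solution of this identity with the right signs determines $H$.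

\begin{lemma}\label{lem:B}
Let $F=\sum_{n\ge1}F_ns^n$ and $G=\sum_{n\ge1}G_ns^n$ have nonnegative coefficients with $F_nG_n=0$ for all $n$, and suppose $P_-F-P_+G=E$. Then $\sum_nH_ns^n=s^NF/P_+$.
\end{lemma}

\begin{proof}
Let $K=s^NF/P_+=\sum_nK_ns^n$; then $K_n=0$ for $n\le N$. We have $P_+K=s^NF$ and
\[
P_-K=\frac{s^NP_-F}{P_+}=\frac{s^N(E+P_+G)}{P_+}=s^N(\Gamma+G).
\]
Comparing coefficients of $s^{n+N}$ by Lemma~\ref{lem:genfun}, we get $K_{n+N}+K_n=Q_+(\sigma)K_n+F_n=Q_-(\sigma)K_n+\gamma_n+G_n$ for $n\ge1$. So $K_{n+N}+K_n$ is at least each of the two branches and equal to one of them. Thus $K$ solves \eqref{eq:tilted} with $u=0$, $\tau=1$, and $K_n=H_n$ by uniqueness.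
\end{proof}

The first guess is that $H$ stays on the minus branch, which carries the bonus $\gamma_n$. This means $G=0$ and $F=E/P_-$, and it is correct when $1/P_-$ has nonnegative coefficients. When $S_-\le1$ the series $E/P_-$ consists of blocks of alternating sign. We then keep the first, nonnegative block as $F$, and $H$ moves to the plus branch after it, as in Section~\ref{sec:example}.

\begin{lemma}\label{lem:H}
Put $W=P_+P_-$ if $S_-\ge2$ and $W=P_+$ if $S_-\le1$. Then $W(s)\sum_nH_ns^n$ is a polynomial. For $S_-\ge2$ it equals $s^NE$.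
\end{lemma}

\begin{proof}
We exhibit $F,G$ as in Lemma~\ref{lem:B}.

If $S_-\ge2$, take $F=E/P_-$ and $G=0$; $F$ has nonnegative coefficients by Lemma~\ref{lem:roots}(i). Then $\sum_nH_ns^n=s^NE/(P_+P_-)$.

If $S_-=0$, then $P_-=1+s^N$. Take $F=E$ and $G=s^NE/P_+$. Then $P_-F-P_+G=(1+s^N)E-s^NE=E$. The terms of $F$ have degree at most $N$ and those of $G$ have degree greater than $N$.

If $S_-=1$, then $N=2m$, $P_-=1-s^m+s^{2m}$ and $(1+s^m)P_-=1+s^{3m}$. Take $F=(1+s^m)E$ and $G=s^{3m}E/P_+$. Then $P_-F-P_+G=(1+s^{3m})E-s^{3m}E=E$. The terms of $F$ have degree at most $3m$ and those of $G$ have degree greater than $3m$.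

In the last two cases $G$ has nonnegative coefficients because $S_+\ge2$, and $P_+\sum_nH_ns^n=s^NF$ is a polynomial.
\end{proof}

\begin{example}\label{ex:four}
Let $N=4$, $(a_1,a_2,a_3)=(1,-2,1)$, so $x_{n+4}x_n=x_{n+1}x_{n+3}+x_{n+2}^2$, $P_+=(1-s)(1-s^3)$, $P_-=(1-s^2)^2$. By \eqref{eq:gammarec}, $\gamma=1,2,3,5,6,\dots$. The minus branch $H_{n+4}=2H_{n+2}-H_n+\gamma_n$ gives $H_5,\dots,H_9=1,2,5,9,15$, and its excess $H_{n+4}+H_n-H_{n+1}-H_{n+3}$ over the plus branch is $1,1,3,3,5,\dots$, the coefficients of $E/P_-=(s+s^2)(1+s^2)/(1-s^2)^2$. The function $s^4E/(P_+P_-)$ has a pole of order $4$ at $s=1$, since $E(1)=4$, and poles of lower order elsewhere. So $H_n$ grows like $n^3$. This is the origin of the exponent $3$ in Theorem~\ref{thm:fine}(2); it bounds $d_n$ only from above, through the inequality \eqref{eq:split}.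
\end{example}

\subsection{The bound on the degrees}

\begin{proposition}\label{prop:upper}
Let $S_+\ge2$ and let $W$ be as in Lemma~\ref{lem:H}. If $k\ge1$ and every root of $W$ of modulus $1/\mu$ has multiplicity at most $k$, then $d_n=O(n^{k-1}\mu^n)$.
\end{proposition}

\begin{proof}
All roots of $W$ have modulus at least $1/\mu$, and $W(0)=1$. By Lemma~\ref{lem:H}, $\sum_nH_ns^n$ is a polynomial divided by $W$. By Lemma~\ref{lem:genfun}, $\sum_nL_n(u)s^n$ is a polynomial divided by $P_+$, which divides $W$. So $H_n$ and $L_n(u)$ are $O(n^{k-1}\mu^n)$ in absolute value. By \eqref{eq:split} and Lemma~\ref{lem:A},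
\[
T_n(u)\le L_n(u)+\tau(u)H_n\le C_u\,n^{k-1}\mu^n
\]
for each fixed $u$, with $C_u>0$. Use this for $u=\mathbf{1},-e_1,\dots,-e_N$ in Lemma~\ref{lem:degree}, and recall that $d_n=\max_{1\le i\le N}\deg x_{n+i}$.
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

Replacing every $a_j$ by $-a_j$ preserves palindromicity, leaves \eqref{eq:rec} unchanged and exchanges the signs $+$ and $-$. Both theorems are symmetric under this exchange, so we assume $S_+\ge S_-$.

\begin{proof}[Proof of Theorem~\ref{thm:fine}(1)]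
The lower bounds are Proposition~\ref{prop:lower}. Since $\mu>1$ and $S_+\ge S_-$, Lemma~\ref{lem:roots}(ii) gives $S_+\ge3$, so Proposition~\ref{prop:upper} applies.

Let $\mu_+\ne\mu_-$. If $S_-\le1$, then $\mu_-=1$, $\mu=\mu_+$ and $W=P_+$, whose roots of modulus $1/\mu$ are simple by Lemma~\ref{lem:roots}(iii). If $S_-\ge2$, then $W=P_+P_-$. Let $\mu_\epsilon=\mu$. The roots of the other factor have modulus greater than $1/\mu$; and $S_\epsilon\ge3$ because $\mu_\epsilon>1$, so the roots of $P_\epsilon$ of modulus $1/\mu$ are simple. In both cases $k=1$ is admissible and $d_n=O(\mu^n)$.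

Let $\mu_+=\mu_->1$. Then $S_+,S_-\ge3$, each factor of $W=P_+P_-$ has only simple roots of modulus $1/\mu$, so $k=2$ is admissible and $d_n=O(n\mu^n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fine}(2)]
Here $S_+\le2$ and $\mu=1$. If $S_+=0$, all $a_j$ vanish and $x_{n+N}x_n=2$, so $x_{n+2N}=x_n$ and $\varphi^{2N}$ is the identity. If $S_+=1$, then $N=2m$ and $a_m=1$ is the only positive entry. Also $S_-=0$, because $S_-=1$ would force $a_m=-1$. The recurrence $x_{n+2m}x_n=x_{n+m}+1$ splits, according to $n$ modulo $m$, into $m$ copies of $t_{k+2}t_k=t_{k+1}+1$, whose solution is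
\[
t_1,\quad t_2,\quad\frac{t_2+1}{t_1},\quad\frac{t_1+t_2+1}{t_1t_2},\quad\frac{t_1+1}{t_2},\quad t_1,\quad t_2,\ \dots
\]
So $\varphi^{5m}$ is the identity. In both cases $\varphi$ is periodic and $d_n$ is bounded.

Let $S_+=2$, and use Proposition~\ref{prop:upper} with Lemma~\ref{lem:roots}(ii). If $S_-\le1$, the roots of $W=P_+$ have multiplicity at most $2$, so $d_n=O(n)$. If $S_-=2$, the roots of $W=P_+P_-$ have multiplicity at most $4$, so $d_n=O(n^3)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:entropy}]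
If $\max(S_+,S_-)\ge3$, then $\mu>1$ by Lemma~\ref{lem:roots}(ii), and Theorem~\ref{thm:fine}(1) gives $c\mu^n\le d_n\le Cn\mu^n$, so $\frac1n\log d_n\to\log\mu>0$. If $\max(S_+,S_-)\le2$, then $\mu=1$, and $1\le d_n=O(n^3)$ by Theorem~\ref{thm:fine}(2), so $\frac1n\log d_n\to0=\log\mu$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fine}(3)]
Let $\mathcal{E}>0$, so $\mathcal{E}=\log\mu$ with $\mu>1$ by Theorem~\ref{thm:entropy}. If $\mu_\epsilon=\mu$, then $S_\epsilon\ge3$, and $P_\epsilon(\mu)=0$ by Lemma~\ref{lem:roots}(i). The function $x+1/x$ is increasing for $x\ge1$ and equals $3$ at $x=\frac{3+\sqrt5}2$. Put $\mu_0=\big(\frac{3+\sqrt5}2\big)^{2/N}>1$. By Lemma~\ref{lem:roots}(iii), every sign $\epsilon$ with $S_\epsilon\ge3$ has $\mu_\epsilon\ge\mu_0$, with equality if and only if $Q_\epsilon=3s^{N/2}$, while a sign with $S_\epsilon\le2$ has $\mu_\epsilon=1$. Hence $\mathcal{E}\ge\log\mu_0$, with equality if and only if every sign with $S_\epsilon\ge3$ has $Q_\epsilon=3s^{N/2}$. The polynomials $Q_+$ and $Q_-$ have no monomial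 in common, so they cannot both equal $3s^{N/2}$. Equality therefore means that $Q_\epsilon=3s^{N/2}$ for one sign and that the sum for the other sign is at most $2$. This is the stated condition.
\end{proof}

\begin{remark}[The role of the hypotheses]
Palindromicity enters in two ways. Through Lemma~\ref{lem:period} and Theorem~\ref{thm:laurent} it gives the Laurent property, which is used only for the upper bound: in the second inequality of Lemma~\ref{lem:degree} and in \eqref{eq:split}. The property can fail without palindromicity: for $x_{n+3}x_n=x_{n+1}+1$ one finds $x_7=x_1(x_2+x_3+1)/(x_2(x_2+1))$. Palindromicity also underlies Lemmas~\ref{lem:roots} and~\ref{lem:genfun}. The assumption $S_+\ge2$ in Section~\ref{sec:upper} gives the nonnegativity of $1/P_+$, on which Lemmas~\ref{lem:gamma}, \ref{lem:A} and~\ref{lem:H} rest. For $S_+=0$, for instance, \eqref{eq:row} gives $\gamma_{N+1}=-1$. The normalization $S_+\ge S_-$ leaves only the periodic maps outside this assumption.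
\end{remark}

\begin{thebibliography}{9}

\bibitem{FZ}
Fomin and Zelevinsky, \emph{Cluster algebras I}, J. AMS \textbf{15} (2002).

\bibitem{FH}
Allan Fordy and Andrew Hone, \emph{Discrete integrable systems and Poisson algebras from cluster maps}, arXiv:1207.6072 (2012).

\end{thebibliography}
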